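\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\numberwithin{equation}{section}

\title{The sharp dependence on the $A_1$ constants\\ in a mixed weak-type inequality}


\begin{abstract}
For $u,v\in A_1(\mathbb R^n)$ we study the best constant $K$ in the mixed weak-type inequality
$\|M(fv)/v\|_{L^{1,\infty}(uv)}\le K\|f\|_{L^1(uv)}$, where $M$ is the Hardy--Littlewood maximal operator. It was conjectured that $K\le c_n[u]_{A_1}[v]_{A_1}$. We disprove this in every dimension. We also show that the best constant valid for all $u,v$ with $[u]_{A_1}\le a$ and $[v]_{A_1}\le b$ is, up to dimensional factors, $ab\,(1+a\min\{1,b-1\})$. In particular $[u]_{A_1}^2[v]_{A_1}$ is always enough, and it is the sharp dependence as soon as $b\ge2$.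
\end{abstract}

\section{The question and the answer}

A \emph{weight} on $\mathbb R^n$ is a nonnegative, locally integrable function $w$ with $0<w<\infty$ almost everywhere. Cubes have sides parallel to the axes, $\langle w\rangle_Q=\frac1{|Q|}\int_Qw$, and infima of weights are essential infima throughout. A weight belongs to $A_1$ if
\[
[w]_{A_1}=\sup_Q\frac{\langle w\rangle_Q}{\inf_Qw}<\infty .
\]
Equivalently, $[w]_{A_1}$ is the least $C$ with $Mw\le Cw$ almost everywhere, where $Mg(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|g|$. The constant is at least $1$. It equals $1$ only for weights that are almost everywhere constant, and it measures how far averages can exceed infima.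

For a nonnegative measurable function $w$, locally integrable or not, write $w(E)=\int_Ew$ and
\[
\|g\|_{L^1(w)}=\int|g|\,w,\qquad \|g\|_{L^{1,\infty}(w)}=\sup_{t>0}t\,w(\{|g|>t\}).
\]
We study the inequality
\begin{equation}\label{eq:mixed}
\Big\|\frac{M(fv)}{v}\Big\|_{L^{1,\infty}(uv)}\le K\,\|f\|_{L^1(uv)},\qquad u,v\in A_1,
\end{equation}
where $uv$ serves as a density even when it is not locally integrable. Writing $g=|f|v$, it says that $t\,uv(\{Mg>tv\})\le K\int gu$ for all $t>0$. So $v$ is a variable threshold for $Mg$, and it also enters the measure.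

Two cases suggest what $K$ should be. If $v\equiv1$, then \eqref{eq:mixed} is the weighted weak-type $(1,1)$ inequality for $M$, and it holds with $K\le C_n[u]_{A_1}$. If $u\equiv1$, it holds with $K\le C_n[v]_{A_1}$. Both facts take a few lines (Section~\ref{sec:linear}). The natural guess is then the product, and this was conjectured in \cite{LOP}: \emph{is there a constant $c_n$, depending only on $n$, such that \eqref{eq:mixed} holds with $K=c_n[u]_{A_1}[v]_{A_1}$ for all $u,v\in A_1$ and all measurable $f$ with $\|f\|_{L^1(uv)}<\infty$?}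

The answer is no.

\begin{theorem}\label{thm:disproof}
Let $n\ge1$. For all real $A,B\ge1$ there are $u,v\in A_1(\mathbb R^n)$ with $[u]_{A_1}\le16A$ and $[v]_{A_1}\le40B$ (and $u\equiv1$ if $A=1$), and $f\ge0$ with $\|f\|_{L^1(uv)}=1$, such that
\[
\Big\|\frac{M(fv)}{v}\Big\|_{L^{1,\infty}(uv)}\ge\frac{A^2B}{32}.
\]
\end{theorem}

With $B=1$ the left side is at least $\frac{A^2/32}{16A\cdot40}=A/20480$ times $[u]_{A_1}[v]_{A_1}\|f\|_{L^1(uv)}$. Let $A\to\infty$: no constant $c_n$ exists, even if one admits only $v$ with $[v]_{A_1}\le40$.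

We also determine the exact dependence, up to dimensional constants. For $a,b\ge1$ let $K_n(a,b)\in[0,\infty]$ be the least $K$ for which \eqref{eq:mixed} holds for all $f$ and all $u,v\in A_1(\mathbb R^n)$ with $[u]_{A_1}\le a$ and $[v]_{A_1}\le b$. It is nondecreasing in $a$ and in $b$.

\begin{theorem}\label{thm:sharp}
There are an absolute constant $c>0$ and a constant $C_n$ depending only on $n$ such that for all $a,b\ge1$
\[
c\,ab\,(1+a\min\{1,b-1\})\le K_n(a,b)\le C_n\,ab\,(1+a\min\{1,b-1\}).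
\]
In particular, after enlarging $C_n$,
$\|M(fv)/v\|_{L^{1,\infty}(uv)}\le C_n[u]_{A_1}^2[v]_{A_1}\|f\|_{L^1(uv)}$ for all $u,v\in A_1$, and $a^2b$ is the sharp dependence as soon as $b\ge2$.
\end{theorem}

Up to constants, the formula is a product of two counts. The factor $a$ is the largest gain on one level set of $v$. The factor $b(1+a\min\{1,b-1\})$ is the number of levels of $v$ on which that gain can be repeated. If $b=1$, the formula is $a$, and if $a=1$, it lies between $b$ and $2b$; these are the linear bounds above.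

Section~\ref{sec:idea} explains the mechanism, Section~\ref{sec:lower} proves Theorem~\ref{thm:disproof} and the lower bound in Theorem~\ref{thm:sharp}, and Section~\ref{sec:upper} proves the upper bound.

\section{Where the extra factor comes from}\label{sec:idea}

This section is a heuristic count in dimension one; the proofs in Section~\ref{sec:lower} follow it. Throughout Sections~\ref{sec:idea} and~\ref{sec:lower} put
\[
D_j=[2^{-j},2^{-j+1}],\qquad c_j=\tfrac32\,2^{-j},\qquad t_j(x)=2^{j+1}|x-c_j|,\qquad j\ge1 .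
\]
Thus $c_j$ is the center of $D_j$, and on $D_j$ the function $t_j$ runs from $0$ at the center to $1$ at the endpoints.

\paragraph{Gain per scale.} Let $g=fv$ be close to a unit point mass at $0^+$, say $g=2^N\mathbf 1_{(0,2^{-N})}$. Then $Mg(x)\ge1/x$ for $2^{-N}\le x\le1$. If $v\approx1/x\approx 2^j$ on $D_j$ for some $j\le N$, then $Mg\gtrsim v$ on $D_j$, and
\[
uv(D_j)\approx2^ju(D_j)=\langle u\rangle_{D_j}.
\]
On the other side, $\|f\|_{L^1(uv)}=\int gu$ sees $u$ only on $(0,2^{-N})$. A weight $u$ of constant about $A$ can equal $1$ there and have average $A$ on every $D_j$ with $j\le N$. So each scale on which $v$ imitates $1/x$ contributes $A$, and the question is how many such scales an $A_1$ weight $v$ can have.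

\paragraph{The conjectured bound.} The function $1/|x|$ is not in $A_1$, since it is not locally integrable. The power $|x|^{-1+1/B}$ has constant at most $2B$, and it agrees with $1/|x|$ up to a factor $2$ for $2^{-B}\le |x|\le1$, that is, on about $B$ scales. The total is $AB$, exactly the conjectured product.

\paragraph{Beating it.} To make $\langle u\rangle_{D_j}=A$ while $\inf_{D_j}u=1$, take $u=t_j^{-1+1/A}$ on $D_j$. Since
\[
\int_0^\tau t^{-1+1/A}\,dt=A\tau^{1/A},
\]
the tiny set $\{t_j\le4^{-A}\}$ still carries a quarter of the $u$-mass of $D_j$. Hence $v$ need not be comparable to $1/x$ on all of $D_j$: \emph{it is enough that $v$ reaches the height $2^j$ on a set of relative size $4^{-A}$}, and a weight of bounded $A_1$ constant can rise by a factor exponential in $A$ on such a set. Starting from $|x|^{-1+1/B}$, which falls short of $1/x$ by a factor of about $2^{j/B}$ on $D_j$, multiply by $\min(t_j^{-1/2},2^{j/B})$. The missing factor is attained where $t_j\le2^{-2j/B}$. This set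 has $u$-mass $2^{-j}A\,2^{-2j/(AB)}$, at least a quarter of $u(D_j)$, as long as $j\le AB$. So there are $AB$ scales instead of $B$, and the total is $A\cdot AB=A^2B$. Figure~\ref{fig:v} shows this $v$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=0.7cm]
\draw[->] (0,0) -- (5.5,0) node[right] {$\log_2\frac1x$};
\draw[->] (0,0) -- (0,5.5) node[left] {$\log_2v$};
\draw[dashed] (0,0) -- (5.3,5.3) node[right] {$1/x$};
\foreach \j in {1,2,3,4,5} {
  \draw[thick] ({\j-1},{0.6*\j}) -- ({\j-0.68},{0.66*\j}) -- ({\j-0.61},{\j}) -- ({\j-0.56},{\j}) -- ({\j-0.49},{0.66*\j}) -- ({\j},{0.6*\j});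
  \draw ({\j},0.1) -- ({\j},-0.1);
  \node[below] at ({\j-0.5},-0.05) {$D_{\j}$};
}
\end{tikzpicture}
\caption{The weight $v$ of Theorem~\ref{thm:disproof} on $(0,1]$, in doubly logarithmic scale (schematic, $B=5/2$). The base level on $D_j$ is $2^{j(1-1/B)}$; the spike at the center of $D_j$ reaches the height $2^j$, comparable to $1/x$ (dashed). The weight $u$ places at least a fixed share of its mass on $D_j$ under the top of the spike, for all $j\le AB$.}
\label{fig:v}
\end{figure}

\paragraph{Weights $v$ with constant close to $1$.} For small $\alpha$, a spike $|x|^{-\alpha}$ has constant $1+O(\alpha)$. It rises by the factor $2^{j}$ on a set of relative size about $2^{-j/\alpha}$, which $u$ still sees when $j\lesssim\alpha A$. This gives $\alpha A$ scales and a total of $\alpha A^2\approx(b-1)a^2$. A single scale always gives $a$.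

\section{Lower bounds}\label{sec:lower}

\subsection{From two weights on the line to a lower bound in $\mathbb R^n$}

The following lemma records the scale count. It leaves only the construction of weights.

\begin{lemma}[Testing on an approximate point mass]\label{lem:test}
Let $N\ge1$ be an integer and $A,\Theta\ge1$. Let $u,v$ be weights on $\mathbb R$ with $u=1$ on $(0,2^{-N})$. Suppose that for each $1\le j\le N$ we have $v\le\Theta2^j$ a.e.\ on $D_j$, and that there is a measurable $G_j\subset D_j$ with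
\[
v\ge2^j\ \text{ a.e.\ on }G_j,\qquad u(G_j)\ge\tfrac14\,2^{-j}A .
\]
For $n\ge1$ put $\tilde u(x)=u(x_1)$, $\tilde v(x)=v(x_1)$ on $\mathbb R^n$. Then $[\tilde u]_{A_1}=[u]_{A_1}$, $[\tilde v]_{A_1}=[v]_{A_1}$, and there is $\tilde f\ge0$ with $\|\tilde f\|_{L^1(\tilde u\tilde v)}=1$ and
\[
\Big\|\frac{M(\tilde f\tilde v)}{\tilde v}\Big\|_{L^{1,\infty}(\tilde u\tilde v)}\ge\frac{NA}{16\,\Theta}.
\]
\end{lemma}

\begin{proof}
Averages and infima of $\tilde u$ over a cube are those of $u$ over the projection of the cube to the first axis, and similarly for $\tilde v$. This gives the equality of the constants.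

Let $g=2^N\mathbf 1_{(0,2^{-N})}$, $f=g/v$ and $\tilde f(x)=f(x_1)\mathbf 1_{[0,1]^{n-1}}(x_2,\dots,x_n)$. Then $\|\tilde f\|_{L^1(\tilde u\tilde v)}=\int gu=1$. Let $x_1\in D_j$ with $1\le j\le N$ and $(x_2,\dots,x_n)\in[0,1]^{n-1}$. Since $x_1\le1$, there are intervals $J_i\subset[0,1]$ of length $x_1$ with $x_i\in J_i$ for $2\le i\le n$. The cube $[0,x_1]\times J_2\times\dots\times J_n$ contains $x$, and $x_1\ge2^{-N}$, so for a.e.\ such $x$
\[
M(\tilde f\tilde v)(x)\ge\frac1{x_1}\int_0^{x_1}g=\frac1{x_1}\ge2^{j-1}\ge\frac{\tilde v(x)}{2\Theta}>\frac{\tilde v(x)}{4\Theta}.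
\]
The intervals $D_j$ overlap only at endpoints. Hence, with $t=1/(4\Theta)$,
\[
t\,\tilde u\tilde v\big(\{M(\tilde f\tilde v)>t\tilde v\}\big)\ge\frac1{4\Theta}\sum_{j=1}^N\int_{G_j}uv\ge\frac1{4\Theta}\sum_{j=1}^N2^j\cdot\frac{2^{-j}A}4=\frac{NA}{16\Theta}.\qedhere
\]
\end{proof}

\subsection{Three rules for $A_1$ constants}

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(a)] On $\mathbb R$, for $0\le\gamma<1$: $[|x|^{-\gamma}]_{A_1}\le\frac{1+\gamma}{1-\gamma}\le\frac2{1-\gamma}$.
\item[(b)] $[\min(w,h)]_{A_1}\le[w]_{A_1}$ for every constant $h>0$.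
\item[(c)] $[w_1+\dots+w_m]_{A_1}\le\max_i[w_i]_{A_1}$.
\end{enumerate}
Moreover, $A_1$ constants on $\mathbb R$ do not change under translations, dilations and multiplication by positive constants.
\end{lemma}

\begin{proof}
(a) By symmetry and dilation it suffices to consider intervals whose endpoint of largest modulus is $1$. For $[p,1]$ with $0\le p<1$, the average is at most that over $[0,1]$, because $|x|^{-\gamma}$ is nonincreasing on $(0,\infty)$, and the infimum is $1$ in both cases. For $[-s,1]$ with $0\le s\le1$ the infimum is $1$ and the average is $\frac{1+s^{1-\gamma}}{(1-\gamma)(1+s)}$. For fixed $s>0$ the function $\gamma\mapsto s^{1-\gamma}$ is convex, so $s^{1-\gamma}\le(1-\gamma)s+\gamma\le s+\gamma$; this is trivial for $s=0$. Hence $1+s^{1-\gamma}\le(1+\gamma)(1+s)$.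

(b) $\langle\min(w,h)\rangle_Q\le\min([w]_{A_1}\inf_Qw,\,h)\le[w]_{A_1}\inf_Q\min(w,h)$, since $[w]_{A_1}\ge1$.

(c) $\langle\sum_iw_i\rangle_Q\le\max_i[w_i]_{A_1}\sum_i\inf_Qw_i\le\max_i[w_i]_{A_1}\inf_Q\sum_iw_i$.

The last statement is immediate from the definition.
\end{proof}

\subsection{Spikes on dyadic intervals}

Rule (c) does not directly produce $u$: near $0$, where we need $u=1$, each of the spikes $t_i^{-1+1/A}$, $1\le i\le N$, left uncut, would be about $3^{-1+1/A}\ge\frac13$, and the sum would be of order $N$. So we cut each spike off at the endpoints of $D_j$. The next lemma treats such glued weights. It also admits a step function $\beta$ as base level, which is used for $v$ later. Condition \eqref{eq:H} below says that the mass of $\beta$ near $0$ is controlled, as it must be for an $A_1$ weight.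

\begin{lemma}[Gluing]\label{lem:glue}
Let $N\ge1$, let $1=\beta_0\le\beta_1\le\dots\le\beta_N$ with $\beta_j\le2\beta_{j-1}$, let $h_1,\dots,h_N\in[1,\infty]$, $0\le\gamma<1$ and $\Gamma=\frac1{1-\gamma}$. Let $w=\beta p$, where, up to null sets,
\begin{align*}
\beta&=\beta_j\ \text{ for }|x|\in D_j\ (1\le j\le N),\quad \beta=\beta_N\ \text{ for }|x|<2^{-N},\quad\beta=1\ \text{ for }|x|>1,\\
p&=\min(t_j^{-\gamma},h_j)\ \text{ on }D_j\ (1\le j\le N),\quad p=1\ \text{ elsewhere}.
\end{align*}
If $H$ is such that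
\begin{equation}\label{eq:H}
\sum_{i=j}^N2^{-i}\beta_i+2^{-N}\beta_N\le H\,2^{-j}\beta_j\qquad(1\le j\le N),
\end{equation}
then $[w]_{A_1}\le4(1+\Gamma)H$.
\end{lemma}

\begin{proof}
Note that $p\ge1$, that $\beta$ is nonincreasing in $|x|$, and that $H\ge2$ by \eqref{eq:H} with $j=N$. Call the sets $\{|x|<2^{-N}\}$, $\{|x|\in D_j\}$ for $j=N,\dots,1$, and $\{|x|>1\}$ \emph{pieces}. Let $Q$ be an interval, $\ell=|Q|$ and $d=\sup_Q|x|$.

\emph{Short intervals: $4\ell\le d$.} Then $Q$ lies on one side of $0$ and in $\{\frac34d\le|x|\le d\}$. The boundaries $2^{-N},\dots,2^{-1},1$ of the pieces have consecutive ratios $2>\frac43$, so $Q$ meets in positive measure at most two pieces, and these are consecutive. On the part of a piece on one side of $0$, $p$ is either $1$ or a (possibly truncated) translated and dilated copy of $|x|^{-\gamma}$. By Lemma~\ref{lem:rules}(a),(b), the average of $p$ over any interval inside that part is at most $2\Gamma$ times its infimum there. If $Q$ meets one piece,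 we get $\langle w\rangle_Q\le2\Gamma\inf_Qw$. If it meets two, then it contains one-sided neighborhoods of their common endpoint. Since $p\to1$ at the endpoints of the $D_j$, the infimum of $p$ over the part of $Q$ in each piece is $1$, so $\langle p\rangle_Q\le2\Gamma$. If $\beta_*$ is the smaller value of $\beta$ on $Q$, then $\beta\le2\beta_*$ on $Q$, and $\langle w\rangle_Q\le4\Gamma\beta_*\le4\Gamma\inf_Qw$. In both cases the ratio is at most $4\Gamma\le4(1+\Gamma)H$.

\emph{Long intervals: $4\ell>d$.} Then $\langle w\rangle_Q\le\frac4d\int_{-d}^dw$. If $d\le2^{-N}$, then $w=\beta_N$ a.e.\ on $Q$. Next let $2^{-j}<d\le2^{-j+1}$ with $1\le j\le N$. Since $\int_{D_i}t_i^{-\gamma}=2^{-i}\int_0^1t^{-\gamma}dt=2^{-i}\Gamma$, the integral of $w$ over $\{|x|\in D_i\}$ is at most $(1+\Gamma)2^{-i}\beta_i$. Over $\{|x|<2^{-N}\}$ it is $2\cdot2^{-N}\beta_N\le(1+\Gamma)2^{-N}\beta_N$. By \eqref{eq:H},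
\begin{equation}\label{eq:massw}
\int_{-d}^dw\le(1+\Gamma)H\,2^{-j}\beta_j ,
\end{equation}
so $\langle w\rangle_Q\le4(1+\Gamma)H\beta_j$, while $\inf_Qw\ge\beta_j$ because $|x|\le2^{-j+1}$ on $Q$. Finally let $d>1$. By \eqref{eq:massw} with $j=1$, $d=1$ and by $\beta_1\le2$, we have $\int_{-1}^1w\le(1+\Gamma)H$. As $(1+\Gamma)H\ge2$,
\[
\langle w\rangle_Q\le\frac4d\big(2(d-1)+(1+\Gamma)H\big)\le4(1+\Gamma)H ,
\]
and $\inf_Qw\ge1$.
\end{proof}

\paragraph{The weight $u$.} For $A\ge1$ and an integer $N\ge1$ let $u_{A,N}$ be the weight of Lemma~\ref{lem:glue} with all $\beta_j=1$, $h_j=\infty$ and $\gamma=1-\frac1A$: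
\[
u_{A,N}=t_j^{-1+1/A}\ \text{ on }D_j\ (1\le j\le N),\qquad u_{A,N}=1\ \text{ elsewhere}.
\]
Here $\Gamma=A$ and $H=2$, since $\sum_{i=j}^N2^{-i}+2^{-N}=2^{1-j}$. So
\begin{equation}\label{eq:uA}
[u_{A,N}]_{A_1}\le8(1+A)\le16A,\qquad u_{A,N}\big(\{x\in D_j:t_j\le\tau\}\big)=2^{-j}A\,\tau^{1/A}\quad(0\le\tau\le1,\ 1\le j\le N).
\end{equation}
Also $u_{A,N}=1$ on $(0,2^{-N})$, and $u_{1,N}\equiv1$.

\subsection{The first counterexample: $v$ with constant near $1$}

Here the spikes of $v$ need not be cut off: their tails add only a bounded amount on each $D_j$, which is harmless compared with $2^j$. So rule (c) applies.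

\begin{proposition}\label{prop:small}
Let $0<\alpha\le\frac14$ and $A\ge1/\alpha$. In every dimension $n$ there are $u,v\in A_1(\mathbb R^n)$ with $[u]_{A_1}\le16A$ and $[v]_{A_1}\le1+4\alpha$, and $f\ge0$ with $\|f\|_{L^1(uv)}=1$, such that $\|M(fv)/v\|_{L^{1,\infty}(uv)}\ge\alpha A^2/128$.
\end{proposition}

With $\alpha=\frac14$ the lower bound is $A^2/512$, while $[u]_{A_1}[v]_{A_1}\le32A$. So the conjecture already fails for weights $v$ with $[v]_{A_1}\le2$.

\begin{proof}
Let $N=\lfloor\alpha A\rfloor\ge1$, $u=u_{A,N}$ and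
\[
v=\sum_{i=1}^N2^{-i}\min\big(|x-c_i|^{-\alpha},2^{2i}\big)\quad\text{on }\mathbb R .
\]
By Lemma~\ref{lem:rules}, $[v]_{A_1}\le\frac{1+\alpha}{1-\alpha}$. This is at most $1+4\alpha$, since $(1+4\alpha)(1-\alpha)=1+3\alpha-4\alpha^2\ge1+\alpha$. We check the hypotheses of Lemma~\ref{lem:test} with $\Theta=4$.

Let $x\in D_j$, $1\le j\le N$. The term $i=j$ is at most $2^{-j}2^{2j}=2^j$. If $i<j$, then $x\le2^{-j+1}\le2^{-i}$, so $|x-c_i|\ge2^{-i-1}$, and the $i$th term is at most $2^{-i}2^{(i+1)/4}\le2^{-i/2}$. If $i>j$, then $c_i\le\frac34\,2^{-j}$, so $|x-c_i|\ge2^{-j-2}$, and the $i$th term is at most $2^{-i}2^{(j+2)/4}\le2^{-i}2^j$. The terms with $i\ne j$ therefore contribute at most $\sum_{i\ge1}2^{-i/2}+\sum_{i>j}2^{j-i}\le3+1$. Hence $v\le2^j+4\le4\cdot2^j$ on $D_j$.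

Let $G_j=\{|x-c_j|\le2^{-2j/\alpha}\}$. Since $2j/\alpha\ge8j\ge j+1$, we have $G_j\subset D_j$. On $G_j$ the $j$th term alone gives $v\ge2^{-j}2^{2j}=2^j$. In terms of $t_j$, $G_j=\{t_j\le\tau\}$ with $\tau=2^{j+1-2j/\alpha}\le1$. By \eqref{eq:uA}, $\tau\ge2^{-2j/\alpha}$ and $j\le\alpha A$,
\[
u(G_j)=2^{-j}A\,\tau^{1/A}\ge2^{-j}A\,2^{-2j/(\alpha A)}\ge\tfrac14\,2^{-j}A .
\]
Lemma~\ref{lem:test} gives the lower bound $NA/64\ge\alpha A^2/128$, because $N\ge\alpha A/2$.
\end{proof}

\subsection{Large constants: proof of Theorem~\ref{thm:disproof}}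

To gain the factor $B$ we put spikes $t_j^{-1/2}$, truncated at height $2^{j/B}$, on top of the base level $|x|^{-1+1/B}$, discretized. For $B>2$ the uncut tail of the spike at $c_N$ would be of order $2^{N(1-1/B)}2^{-N/2}=2^{N(1/2-1/B)}$ on $D_1$ when $N$ is large, far above the base level there. So the spikes have to be cut off, and we use Lemma~\ref{lem:glue}.

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
Let $N=\lfloor AB\rfloor\ge1$ and $u=u_{A,N}$. Let $v$ be the weight of Lemma~\ref{lem:glue} with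
\[
\beta_j=2^{j(1-1/B)},\qquad h_j=2^{j/B},\qquad\gamma=\tfrac12 .
\]
Here $\beta_j/\beta_{j-1}=2^{1-1/B}\in[1,2]$ and $\Gamma=2$. The function $s\mapsto1-2^{-s}$ is concave on $[0,1]$, so $1-2^{-1/B}\ge\frac1{2B}$, and
\[
\sum_{i=j}^N2^{-i}\beta_i+2^{-N}\beta_N=\sum_{i=j}^N2^{-i/B}+2^{-N/B}\le(2B+1)2^{-j/B}=(2B+1)\,2^{-j}\beta_j .
\]
So \eqref{eq:H} holds with $H=2B+1$, and $[v]_{A_1}\le12(2B+1)\le36B\le40B$.

On $D_j$ we have $v\le\beta_jh_j=2^j$, with equality on $G_j=\{x\in D_j:t_j\le2^{-2j/B}\}$. By \eqref{eq:uA}, for $j\le N\le AB$,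
\[
u(G_j)=2^{-j}A\,2^{-2j/(AB)}\ge\tfrac14\,2^{-j}A .
\]
Lemma~\ref{lem:test} with $\Theta=1$ gives the lower bound $NA/16\ge A^2B/32$, because $N\ge AB/2$. If $A=1$, then $u\equiv1$.
\end{proof}

\subsection{The lower bound in Theorem~\ref{thm:sharp}}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}]
Let $a,b\ge1$ and $A=\max(1,a/16)$. Then $a\le16A$, and $[u_{A,N}]_{A_1}\le a$ for every $N$: by \eqref{eq:uA} if $A>1$, and because $u_{1,N}\equiv1$ if $A=1$. Write $R(a,b)=ab(1+a\min\{1,b-1\})$.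

\emph{All $b\ge1$: $K_n(a,b)\ge a/256$.} Apply Lemma~\ref{lem:test} with $N=1$, $u=u_{A,1}$, $v\equiv2$, $G_1=D_1$ and $\Theta=1$; here $u(D_1)=A/2$. We get $K_n(a,b)\ge A/16\ge a/256$. Since $R(a,1)=a$, this settles $b=1$.

\emph{$1<b\le2$.} Let $\alpha=(b-1)/4\le\frac14$. If $\alpha A\ge1$, then $A\ge4$, so $A=a/16$, and Proposition~\ref{prop:small} gives $K_n(a,b)\ge\alpha A^2/128=2^{-17}(b-1)a^2$. If $\alpha A<1$, then $(b-1)a\le4\alpha\cdot16A<64$, and the linear bound gives $K_n(a,b)\ge a/256\ge2^{-14}(b-1)a^2$. In both cases $K_n(a,b)\ge2^{-17}\max\{a,(b-1)a^2\}\ge2^{-19}R(a,b)$.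

\emph{$2\le b\le40$.} By monotonicity $K_n(a,b)\ge K_n(a,2)\ge2^{-17}a^2$, and $R(a,b)=ab(1+a)\le80a^2$.

\emph{$b\ge40$.} The weights of Theorem~\ref{thm:disproof} with $B=b/40$ satisfy $[u]_{A_1}\le a$ and $[v]_{A_1}\le b$. So $K_n(a,b)\ge A^2B/32\ge a^2b/(256\cdot40\cdot32)$, and $R(a,b)\le2a^2b$.
\end{proof}

\section{The upper bound}\label{sec:upper}

Let $u,v\in A_1(\mathbb R^n)$. The claimed bound is nondecreasing in $a$ and $b$, so we may take $a=[u]_{A_1}$ and $b=[v]_{A_1}$.

\subsection{Reduction to a dyadic maximal operator}\label{sec:dyadic}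

A \emph{dyadic grid} $\mathcal D$ consists, for each $k\in\mathbb Z$, of a partition of $\mathbb R^n$ into half-open cubes of side $2^{-k}$, the partition for $k+1$ refining that for $k$. For $Q\in\mathcal D$, the parent $\hat Q$ is the cube of $\mathcal D$ of twice the side that contains $Q$. Let $M^{\mathcal D}g(x)=\sup\{\langle|g|\rangle_Q:x\in Q\in\mathcal D\}$. For $\sigma\in\{0,\frac13\}^n$ put
\[
\mathcal D^\sigma=\big\{2^{-k}\big([0,1)^n+m+(-1)^k\sigma\big):k\in\mathbb Z,\ m\in\mathbb Z^n\big\}.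
\]
This is a dyadic grid: in a coordinate with $\sigma_i=\frac13$, the identity
\[
2^{-k}\big(m+\tfrac{(-1)^k}3\big)=2^{-k-1}\big(2m+(-1)^k+\tfrac{(-1)^{k+1}}3\big)
\]
shows that endpoints for $k$ are endpoints for $k+1$.

Given a cube $Q$ of side $\ell$, choose $k$ with $3\ell\le2^{-k}<6\ell$. In each coordinate, the endpoint sets $2^{-k}\mathbb Z$ and $2^{-k}(\mathbb Z+\frac{(-1)^k}3)$ are at distance $2^{-k}/3\ge\ell$. If the coordinate interval $[p,p+\ell]$ of $Q$ were contained in no interval of level $k$ of either kind, then $(p,p+\ell]$ would contain a point of each set, and these would be at distance less than $\ell$, which is impossible. So $Q\subset R$ for some $R\in\bigcup_\sigma\mathcal D^\sigma$ with $|R|\le6^n|Q|$, and therefore $Mg\le6^n\max_\sigma M^{\mathcal D^\sigma}g$. It suffices to prove that for every dyadic grid $\mathcal D$ and every $g\ge0$ with $\int gu<\infty$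
\begin{equation}\label{eq:dyadic}
uv\big(\{M^{\mathcal D}g>v\}\big)\le C_n\,ab\,(1+a\min\{1,b-1\})\int gu .
\end{equation}
Indeed, with $g=|f|v$ the set $\{M(fv)>tv\}$ is contained in the union over $\sigma$ of the sets $\{M^{\mathcal D^\sigma}(6^ng/t)>v\}$. Apply \eqref{eq:dyadic} to $6^ng/t$ and sum over the $2^n$ grids.

From now on $\mathcal D$ and $g$ are fixed as in \eqref{eq:dyadic}, $g(I)=\int_Ig$, and $u_I=\inf_Iu$.

\subsection{How much an $A_1$ weight can concentrate}

The example turned on $u$ placing mass on very small sets. The next lemma bounds this effect. The gain of integrability $\delta$ in it tends to infinity as the constant tends to $1$. We need this for $v$, because it produces the factor $\min\{1,b-1\}$.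

\begin{lemma}[Reverse H\"older]\label{lem:RH}
Let $w\in A_1$, $\kappa=[w]_{A_1}>1$, $\delta=\frac1{2^{n+1}(\kappa-1)}$ and $I\in\mathcal D$. Then
\[
\frac1{|I|}\int_Iw^{1+\delta}\le2(1+\delta)\langle w\rangle_I^{1+\delta}.
\]
Consequently, with $\eta=\frac\delta{1+\delta}=\frac1{1+2^{n+1}(\kappa-1)}$,
\begin{equation}\label{eq:Ainfty}
w(E)\le3\,w(I)\Big(\frac{|E|}{|I|}\Big)^{\eta}\qquad\text{for measurable }E\subset I .
\end{equation}
If $\kappa=1$, \eqref{eq:Ainfty} holds with $\eta=1$.
\end{lemma}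

\begin{proof}
For $x\in I$ let $m(x)=\sup\{\langle w\rangle_Q:x\in Q\in\mathcal D,\ Q\subset I\}$. Let $\lambda_0=\langle w\rangle_I$, and $\Omega_\lambda=\{x\in I:m(x)>\lambda\}$ for $\lambda\ge\lambda_0$. Almost everywhere on $I$ we have $w\le m$, by Lebesgue differentiation, and $m\le\kappa w$, by the definition of $\kappa$, since $\mathcal D$ is countable. Also $m\ge\lambda_0$.

The set $\Omega_\lambda$ is the disjoint union of the maximal cubes $Q\subsetneq I$ of $\mathcal D$ with $\langle w\rangle_Q>\lambda$, and their parents satisfy $\hat Q\subset I$ and $P:=\langle w\rangle_{\hat Q}\le\lambda$. Here is where $\kappa$ close to $1$ helps: the other $2^n-1$ children of $\hat Q$ have averages at least $\inf_{\hat Q}w\ge P/\kappa$, and the averages of all children add up to $2^nP$, so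
\[
\langle w\rangle_Q\le2^nP-(2^n-1)\frac P\kappa\le\theta\lambda,\qquad\theta=1+(2^n-1)\Big(1-\frac1\kappa\Big).
\]
Hence $w(\Omega_\lambda)\le\theta\lambda|\Omega_\lambda|$. For $L>\lambda_0$ let $X_L=\int_I\min(m,L)^\delta w$, which is finite. Then
\begin{align*}
X_L&=\lambda_0^\delta w(I)+\delta\int_{\lambda_0}^L\lambda^{\delta-1}w(\Omega_\lambda)\,d\lambda
\le\lambda_0^\delta w(I)+\delta\theta\int_{\lambda_0}^L\lambda^{\delta}|\Omega_\lambda|\,d\lambda\\
&\le\lambda_0^\delta w(I)+\frac{\delta\theta}{1+\delta}\int_I\min(m,L)^{1+\delta}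
\le\lambda_0^\delta w(I)+\frac{\delta\theta\kappa}{1+\delta}X_L ,
\end{align*}
where the last step uses $\min(m,L)\le\kappa w$. Now $\theta\kappa=1+2^n(\kappa-1)$, so $\delta\theta\kappa=\delta+\frac12$ and $1-\frac{\delta\theta\kappa}{1+\delta}=\frac1{2(1+\delta)}$. Thus $X_L\le2(1+\delta)\lambda_0^\delta w(I)$. Let $L\to\infty$ and use $w\le m$.

By H\"older's inequality, $w(E)\le\big(\int_Iw^{1+\delta}\big)^{1/(1+\delta)}|E|^\eta\le(2(1+\delta))^{1/(1+\delta)}w(I)(|E|/|I|)^\eta$, and $(2(1+\delta))^{1/(1+\delta)}\le2e^{1/e}<3$. If $\kappa=1$, then $w$ is a.e.\ constant and \eqref{eq:Ainfty} is trivial.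
\end{proof}

From now on $\eta=\frac1{1+2^{n+1}(a-1)}\in(0,1]$ is the exponent of $u$; so
\begin{equation}\label{eq:eta}
1/\eta\le2^{n+1}a .
\end{equation}

\subsection{Level cubes, and the two linear cases}\label{sec:linear}

For a cube $Q$, $u_Q\ge\langle u\rangle_Q/a>0$. Hence $g(Q)\le u_Q^{-1}\int gu<\infty$ and $\langle g\rangle_Q\le a\,u(Q)^{-1}\int gu$. By \eqref{eq:Ainfty} with a fixed smaller cube as $E$, $u(Q)\to\infty$ when $Q$ runs up an infinite chain of parents. So $\langle g\rangle_Q\to0$ along such chains, and for each $k\in\mathbb Z$ the set $\Omega_k=\{M^{\mathcal D}g>2^k\}$ is the disjoint union of the maximal cubes $I^k_j\in\mathcal D$ with $\langle g\rangle_{I^k_j}>2^k$. By maximality, $\langle g\rangle_{\hat I}\le2^k$ for the parent of $I=I^k_j$, so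
\begin{equation}\label{eq:stop}
2^k|I^k_j|<g(I^k_j)\le2^n2^k|I^k_j| .
\end{equation}
If $k\le k'$, every $I^{k'}_{j'}$ is contained in some $I^k_j$. Let
\[
E_k=\{2^k<v\le2^{k+1}\},\qquad\varphi_{k,j}=\frac{|E_k\cap I^k_j|}{|I^k_j|},\qquad F=\{(k,j):\varphi_{k,j}>0\}.
\]
A point of $E_k$ with $M^{\mathcal D}g>v$ lies in $\Omega_k$. So, up to a null set, $\{M^{\mathcal D}g>v\}$ is covered by the sets $E_k\cap I^k_j$ with $(k,j)\in F$.

\paragraph{Roots.} Let $F'\subset F$ have levels $k$ bounded below. Call $(k_0,j_0)\in F'$ a \emph{root} of $F'$ if no $(k',j')\in F'$ with $k'<k_0$ has $I^{k'}_{j'}\supset I^{k_0}_{j_0}$. Cubes of different roots are disjoint: this is clear on one level, and for two levels the cube of higher level is either disjoint from the other or contained in it, and the latter is excluded. Every $(k,j)\in F'$ has a root cube $J\supset I^k_j$ of level at most $k$: among all $(k',j')\in F'$ with $k'\le k$ and $I^{k'}_{j'}\supset I^k_j$, take one with smallest $k'$.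

We first prove the dyadic forms of the two linear bounds from the introduction; Section~\ref{sec:dyadic} transfers them to $M$.

\paragraph{The case $v\equiv1$.} Let $I$ run over the cubes $I^0_j$, so that $|I|<g(I)$. Then
\[
u(\{M^{\mathcal D}g>1\})=\sum_Iu(I)\le a\sum_Iu_I|I|\le a\sum_Iu_I\,g(I)\le a\int gu .
\]

\paragraph{The case $u\equiv1$.} Fix $\kappa_0\in\mathbb N$ and let $J$ run over the root cubes of $\{(k,j)\in F:k\ge-\kappa_0\}$, with level $k_J$. As $E_{k_J}$ meets $J$ in positive measure, $\inf_Jv\le2^{k_J+1}$. Hence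
\[
v\big(\{M^{\mathcal D}g>v>2^{-\kappa_0}\}\big)\le\sum_Jv(J)\le b\sum_J|J|\inf_Jv\le2b\sum_J2^{k_J}|J|\le2b\sum_Jg(J)\le2b\int g .
\]
Let $\kappa_0\to\infty$.

\paragraph{The general case.} In the first case all of $I$ counts and only one level occurs. In the second, infinitely many levels may occur, but in each root cube $J$ they add up to at most $v(J)$, because the $E_k$ are disjoint. In general we need $u(E_k\cap I)$. Lemma~\ref{lem:RH} bounds the ratio $u(E_k\cap I)/u(I)$ not by the fraction $\varphi_{k,j}$ but only by its power $\varphi_{k,j}^\eta$, and these powers no longer add up so simply. By \eqref{eq:Ainfty}, $\langle u\rangle_I\le a\,u_I$ and \eqref{eq:stop},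
\begin{align}
uv\big(\{M^{\mathcal D}g>v\}\big)&\le\sum_{(k,j)\in F}2^{k+1}u(E_k\cap I^k_j)
\le6\sum_{(k,j)\in F}2^k|I^k_j|\,\langle u\rangle_{I^k_j}\,\varphi_{k,j}^\eta\notag\\
&\le6a\sum_{(k,j)\in F}g(I^k_j)\,u_{I^k_j}\,\varphi_{k,j}^\eta .\label{eq:main}
\end{align}
The factor $a$ is the gain per level. It remains to count levels, that is, to bound the last sum by $C_nb(1+a\min\{1,b-1\})\int gu$.

\subsection{Counting levels}

\begin{lemma}[Carleson estimate]\label{lem:carleson}
Let $(k_0,j_0)\in F$ and $J=I^{k_0}_{j_0}$. Then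
\[
S_J:=\sum_{k\ge k_0}\ \sum_{j:\,I^k_j\subset J}g(I^k_j)\,\varphi_{k,j}^\eta\le\Lambda\,g(J),\qquad\Lambda=2^{3n+7}\,b\,(1+a\min\{1,b-1\}).
\]
\end{lemma}

Before the proof, here is the count. Each level contributes at most $g(J)$. Lemma~\ref{lem:RH} applied to $v$ makes the $v$-mass of $J\cap\{v>2^{k_0+m}\}$ decay like $2^{-m\delta}$ with $\delta\approx1/(b-1)$, and the power $\eta$, which is about $1/a$, slows this to $2^{-m\delta\eta}$, so about $1+1/(\delta\eta)$ levels count. If we applied this decay to one level at a time, its prefactor of order $b$ would cause a loss for large $b$: when $a=1$, the sum over $m$ of the resulting bounds $\min\{1,b\,2^{-m\delta}\}$ is of order $b\log b$ instead of $b$. But the disjointness of the $E_k$ gives more: the sum of $g(I^k_j)\varphi_{k,j}$ over \emph{all} levels $k\ge k_0+m$ together is at most a multiple of $b\,2^{-m\delta}g(J)$. We exploit this by grouping about $\max(1,1/\delta)$ levels into a block.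

\begin{proof}
If $b=1$, then $v$ is a.e.\ constant. Only one $E_k$ has positive measure, and it is $E_{k_0}$ because $(k_0,j_0)\in F$. Thus $S_J\le g(J)$.

Let $b>1$ and $\delta=\frac1{2^{n+1}(b-1)}$. Since $(k_0,j_0)\in F$, the set $E_{k_0}\cap J$ has positive measure, so $\inf_Jv\le2^{k_0+1}$ and
\begin{equation}\label{eq:avgv}
\langle v\rangle_J\le b\,2^{k_0+1}.
\end{equation}
For $b>1$ this is the only use of $(k_0,j_0)\in F$. For a level cube whose index is not in $F$, the average of $v$ may be far larger than $2^{k_0}$.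

\emph{Tails of $v$.} Let $m\ge0$. For $k\ge k_0+m$ and $I=I^k_j\subset J$, \eqref{eq:stop} gives $g(I)\varphi_{k,j}\le2^n2^k|E_k\cap I|\le2^nv(E_k\cap I)$. The sets $E_k\cap I$ are pairwise disjoint. By Chebyshev's inequality, Lemma~\ref{lem:RH} for $v$, \eqref{eq:avgv} and $2^{k_0}|J|<g(J)$,
\begin{align*}
\sum_{k\ge k_0+m}\sum_{I^k_j\subset J}g(I^k_j)\varphi_{k,j}&\le2^nv\big(J\cap\{v>2^{k_0+m}\}\big)\le2^n2^{-(k_0+m)\delta}\int_Jv^{1+\delta}\\
&\le2^{n+1}(1+\delta)\,2^{-(k_0+m)\delta}\big(b\,2^{k_0+1}\big)^{1+\delta}|J|\\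
&\le2^{n+2}\,b\,(1+\delta)\,b^\delta\,2^{-(m-1)\delta}g(J).
\end{align*}
Here $b^\delta\le e^{\delta(b-1)}\le e^{1/4}\le2$ and $1+\delta\le2^{1+\delta}$. Hence
\begin{equation}\label{eq:tail}
\sum_{k\ge k_0+m}\sum_{I^k_j\subset J}g(I^k_j)\varphi_{k,j}\le2^{n+4}\,b\,2^{-(m-2)\delta}g(J)\qquad(m\ge0).
\end{equation}

\emph{Blocks.} The levels $k_0$ and $k_0+1$ contribute at most $2g(J)$ to $S_J$, since the cubes of one level are disjoint and $\varphi_{k,j}\le1$. We group the other levels into blocks of length $L=\lceil1/\delta\rceil$: for $i\ge0$, block $i$ consists of the levels $k_0+m$ with $2+iL\le m<2+(i+1)L$. By H\"older's inequality for sums with exponents $\frac1{1-\eta}$ and $\frac1\eta$ (trivial if $\eta=1$), applied to $g(I)\varphi^\eta=g(I)^{1-\eta}(g(I)\varphi)^\eta$, by disjointness on each level, and by \eqref{eq:tail} with $m=2+iL$, block $i$ contributes at most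
\[
\big(L\,g(J)\big)^{1-\eta}\big(2^{n+4}\,b\,2^{-iL\delta}g(J)\big)^{\eta}\le2^{n+4}\,b\,2^{-iL\delta\eta}\,g(J).
\]
Here we used $L\le1+\frac1\delta=1+2^{n+1}(b-1)\le2^{n+1}b$.

\emph{Summation.} For $s>0$ we have $\frac1{1-2^{-s}}\le2(1+\frac1s)$: if $s\le1$, then $1-2^{-s}\ge s/2$ by concavity, and if $s\ge1$, the left side is at most $2$. Take $s=L\delta\eta$. Since $L\delta\ge\max(1,\delta)$, we have $\frac1{L\delta}\le\min\{1,2^{n+1}(b-1)\}\le2^{n+1}\min\{1,b-1\}$, and with \eqref{eq:eta}
\[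
S_J\le\Big[2+2^{n+5}\,b\,\big(1+2^{2n+2}a\min\{1,b-1\}\big)\Big]g(J).
\]
As $2+2^{n+5}b\le2^{n+6}b\le2^{3n+7}b$, the bracket is at most $\Lambda$.
\end{proof}

\subsection{End of the proof}

Lemma~\ref{lem:carleson} counts levels with respect to $g$. The sum in \eqref{eq:main} carries the additional factors $u_{I^k_j}$, which vary from cube to cube. Because they are infima, they can be inserted by integrating over the level sets of $u$.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}]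
Fix $\kappa_0\in\mathbb N$ and $s>0$, and let $F_s=\{(k,j)\in F:k\ge-\kappa_0,\ u_{I^k_j}>s\}$. For every root cube $J$ of $F_s$ we have $u\ge u_J>s$ a.e.\ on $J$. Root cubes are disjoint, and every $(k,j)\in F_s$ is counted in $S_J$ for some root cube $J$. By Lemma~\ref{lem:carleson},
\[
\sum_{(k,j)\in F_s}g(I^k_j)\varphi_{k,j}^\eta\le\sum_JS_J\le\Lambda\sum_Jg(J)\le\Lambda\,g(\{u>s\}).
\]
Integrate over $s\in(0,\infty)$. Since $u_I=\int_0^\infty\mathbf 1_{\{u_I>s\}}\,ds$,
\[
\sum_{\substack{(k,j)\in F\\k\ge-\kappa_0}}g(I^k_j)\,u_{I^k_j}\,\varphi_{k,j}^\eta\le\Lambda\int_0^\infty g(\{u>s\})\,ds=\Lambda\int gu .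
\]
Let $\kappa_0\to\infty$ and insert this in \eqref{eq:main}:
\[
uv\big(\{M^{\mathcal D}g>v\}\big)\le6a\Lambda\int gu=6\cdot2^{3n+7}\,ab\,(1+a\min\{1,b-1\})\int gu ,
\]
which is \eqref{eq:dyadic}. Finally, $ab(1+a\min\{1,b-1\})\le2a^2b$, which gives the inequality in the last statement of the theorem. For $b\ge2$ we also have $ab(1+a\min\{1,b-1\})\ge a^2b$, so by the lower bound $a^2b$ is sharp there.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LOP} Kangwei Li, Sheldy Ombrosi, Carlos P\'erez, \emph{Proof of an extension of E. Sawyer's conjecture about weighted mixed weak-type estimates}, arXiv:1703.01530 (2017).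
\end{thebibliography}

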